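\title{Cancellation for the free module does not imply cancellation\\ for projective modules with trivial determinant}

\begin{abstract}
Let $A$ be a commutative Noetherian ring of dimension $d$ over which the free module $A^d$ is cancellative. Is every projective $A$-module of rank $d$ with trivial determinant cancellative? The answer is yes for $d\le 2$. We show that it is no for every $d\ge 3$. The counterexamples have the form $L\oplus L^{-1}\oplus A^{d-2}$ with $L$ invertible. In dimension $4$ we give an elementary example, a ring of rational functions on $\mathbb{RP}^4$, where the obstruction comes from Wu's formulas. For all $d\ge3$ we give smooth affine examples over a field of characteristic $0$; the obstruction is a Chern class computation modulo $3$, and cancellation for $A^d$ is proved by $\mathbb A^1$-homotopy theory.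
\end{abstract}

\section{Introduction}\label{sec:intro}

All rings in this paper are commutative and Noetherian, and all modules are finitely generated unless they are rings of continuous functions or modules over such rings. A projective $A$-module $P$ is \emph{cancellative} if, for every $m\ge0$ and every projective $A$-module $Q$, an isomorphism $P\oplus A^m\cong Q\oplus A^m$ implies $P\cong Q$. In other words, $P$ can be recovered once it is known up to free summands. A projective module $P$ of rank $d$ has \emph{trivial determinant} if $\wedge^dP\cong A$.

Let $d=\dim A$. By a theorem of Bass, every projective $A$-module of rank greater than $d$ is cancellative. Rank $d$ is the first rank that this theorem does not cover, and there cancellation can fail even for the free module. For $A=\mathbb R[x,y,z]/(x^2+y^2+z^2-1)$ the module $Q=A^3/A(x,y,z)$ satisfies $Q\oplus A\cong A^3$, and a basis of $Q$, evaluated at the real points, would trivialize the tangent bundle of $S^2$. So $A^2$ is not cancellative. It is then natural to ask whether the free module is a test object for cancellation in rank $d$. Without a further hypothesis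 it is not: there is a smooth real affine surface $A$ such that $A^2$ is cancellative and $K_A\oplus A$ is not, where $K_A$ is the canonical module. Excluding this kind of example by a condition on the determinant leads to the following question, posed in \cite{Keshari}.

\begin{quote}
\emph{Let $A$ be a ring of dimension $d$ such that $A^d$ is cancellative. Is every projective $A$-module of rank $d$ with trivial determinant cancellative?}
\end{quote}

The small cases say yes. For $d=0$ the rank is $0$, so $P=0$, and $A^m\cong Q\oplus A^m$ forces $Q$ to have rank $0$. For $d=1$ we have $P\cong\wedge^1P\cong A$, and $A\oplus A^m\cong Q\oplus A^m$ gives $A\cong Q$ on taking $(m+1)$-st exterior powers. For $d=2$, Bhatwadekar proved that a projective module $P$ of rank $2$ is cancellative as soon as $\wedge^2P\oplus A$ is; for trivial determinant this is the required statement. In all these cases the determinant is the only invariant of $P$ that matters, and one would guess that this persists. The case $d\ge3$ is the open one, and there the guess is wrong.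

\begin{theorem}\label{thm:real}
There are a regular domain $A$ of dimension $4$ and an invertible $A$-module $L$ with $L\cong L^{-1}$ such that $A^4$ is cancellative, but $P=L\oplus L\oplus A^2$, which satisfies $\wedge^4P\cong A$, is not.
\end{theorem}

\begin{theorem}\label{thm:main}
For every $d\ge3$ there are a field $k$ of characteristic $0$, a smooth affine $k$-domain $A$ of dimension $d$ and an invertible $A$-module $L$ such that $A^d$ is cancellative, but $P=L\oplus L^{-1}\oplus A^{d-2}$, which has trivial determinant, is not.
\end{theorem}

Together with the cases $d\le2$ above, Theorem~\ref{thm:main} settles the question in each dimension.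

\begin{corollary}\label{cor:iff}
The statement ``if $\dim A=d$ and $A^d$ is cancellative, then every projective $A$-module of rank $d$ with trivial determinant is cancellative'' holds for all rings of dimension $d$ if and only if $d\le2$.
\end{corollary}

In both theorems $P$ has a free summand of rank $d-2$. This is the largest possible for a module that is not free: if $P=A^{d-1}\oplus M$ has rank $d$ and trivial determinant, then $M\cong\wedge^dP\cong A$, so $P\cong A^d$.

\medskip
\noindent\textbf{The method.} Put $V=P\oplus A$ and $e=(0,1)$. The module $P$ is cancellative exactly when every unimodular element $v\in V$, that is, every nowhere vanishing section of the corresponding vector bundle on $X=\operatorname{Spec}A$, is the image of $e$ under an automorphism of $V$. To compare $v$ with $e$, join them by a one-parameter family of sections. The family is a section of a bundle of rank $d+1$ on a space of dimension $d+1$, so one expects finitely many zeros. If $v=g(e)$, then $g$ closes the family up to a section of a bundle $W$ on the product of $X$ with a closed curve, and the number of zeros is the top characteristic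 class of $W$. The values that this class can take depend on the characteristic classes of $V$, and not on the determinant alone. For $P=L\oplus L^{-1}\oplus A^{d-2}$ the class in degree two excludes the count that we produce. For the free module nothing is excluded, and explicit matrices move $e$ to every possible class of unimodular vectors.

Section~\ref{sec:families} sets up the two families of sections on which both proofs rest. Section~\ref{sec:real} proves Theorem~\ref{thm:real} with classical topology; it contains every idea of the paper in its simplest form. Sections~\ref{sec:P} and~\ref{sec:free} prove the two halves of Theorem~\ref{thm:main}.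

\section{Unimodular elements and two families of sections}\label{sec:families}

An element $v$ of a projective $A$-module $V$ is \emph{unimodular} if $\phi(v)=1$ for some linear map $\phi\colon V\to A$. Equivalently, $v\notin\mathfrak mV$ for every maximal ideal $\mathfrak m$: the values $\phi(v)$ form an ideal whose localization at $\mathfrak m$ is generated by the coordinates of $v$ in a basis of $V_{\mathfrak m}$.

\begin{lemma}\label{lem:orbit}
Let $P$ be a projective $A$-module, $V=P\oplus A$ and $e=(0,1)\in V$.
\begin{enumerate}
\item[(a)] If $v\in V$ is unimodular, then $Q=V/Av$ is projective and $Q\oplus A\cong P\oplus A$. Moreover $Q\cong P$ if and only if $v=g(e)$ for some $g\in\operatorname{Aut}(V)$.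
\item[(b)] If $\dim A=d$ and $P$ has rank $d$, then $P$ is cancellative if and only if $V/Av\cong P$ for every unimodular $v\in V$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Choose $\phi$ with $\phi(v)=1$. Then $V=\ker\phi\oplus Av$, $Av\cong A$ and $\ker\phi\cong Q$. If $\psi\colon P\to\ker\phi$ is an isomorphism, then $g(p,c)=\psi(p)+cv$ is an automorphism of $V$ with $g(e)=v$. Conversely, such a $g$ induces $P\cong V/Ae\cong V/Av$.

(b) One direction follows from (a). For the other, let $Q\oplus A^m\cong P\oplus A^m$ with $m\ge1$. The module $V$ has rank $d+1>d$, so it is cancellative by Bass's theorem, and $(Q\oplus A)\oplus A^{m-1}\cong V\oplus A^{m-1}$ gives $Q\oplus A\cong V$. The image $v\in V$ of $(0,1)\in Q\oplus A$ is unimodular and $Q\cong V/Av\cong P$.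
\end{proof}

Both examples live on the complement of a hypersurface in projective space. Such a variety is affine, it carries the line bundles $\mathcal O(j)$, and its invariants are controlled by those of $\mathbb P^d$. Let $k_0$ be a field of characteristic $0$, let $d\ge2$, and let $F\in k_0[x_0,\dots,x_d]$ be a form of degree $q\ge2$ with $F(1,0,\dots,0)=1$. Put
\[
X_F=\mathbb P^d_{k_0}\setminus\{F=0\}=\operatorname{Spec}A_F,\qquad y_0=[1:0:\dots:0]\in X_F(k_0).
\]
The ring $A_F$ is the degree $0$ part of $k_0[x_0,\dots,x_d][1/F]$; it is a smooth $k_0$-domain of dimension $d$. The module of sections of $\mathcal O(j)$ on $X_F$ is the degree $j$ part, and $F$ trivializes $\mathcal O(q)$. On the chart $x_0\ne0$ we write $u_i=x_i/x_0$ and $\beta=x_0^q/F$. The function $\beta$ is regular on all of $X_F$, vanishes on $\{x_0=0\}$, is a unit on the chart, and $\beta(y_0)=1$. Let $a$ be the coordinate on $\mathbb A^1$ and $z=(y_0,0)\in X_F\times\mathbb A^1$.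

\medskip
\noindent\textbf{The first family.} Let $V_F=\mathcal O(1)\oplus\mathcal O(-1)\oplus\mathcal O^{d-2}\oplus\mathcal O$ on $X_F$, let $e=(0,1)$ be the unit section of the last summand, and let
\begin{equation}\label{eq:s}
s=\Big(x_1,\ \frac{x_2x_0^{q-2}}F,\ \frac{x_3x_0^{q-1}}F,\ \dots,\ \frac{x_dx_0^{q-1}}F\Big),\qquad v_a=\big(s,\ 1+(a-1)\beta\big).
\end{equation}
Here $s$ is a section of the first $d$ summands, chosen to have a simple zero at $y_0$. It may have further zeros on $\{x_0=0\}$, and the last component of $v_a$ is chosen to make these harmless. The member $v_1=(s,1)$ is the image of $e$ under the automorphism $(p,c)\mapsto(p+cs,c)$.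

\begin{lemma}\label{lem:v}
The zero scheme of $v_a$, as a section of $V_F$ over $X_F\times\mathbb A^1$, lies in the chart $x_0\neq0$ and is defined there by the ideal $(u_1,\dots,u_d,a)$. So it is the reduced point $z$.
\end{lemma}

\begin{proof}
At points where $x_0=0$ the last component of $v_a$ has the value $1$. On the chart, trivialize $\mathcal O(\pm1)$ by $x_0^{\pm1}$. Then $s=(u_1,\beta u_2,\dots,\beta u_d)$, whose components generate $(u_1,\dots,u_d)$. Modulo this ideal $\beta\equiv1$, so the last component is congruent to $a$.
\end{proof}

\medskip
\noindent\textbf{The second family.} The trivial bundle $\mathcal O^{d+1}$ contains the tautological line bundle, and on $X_F$ this subbundle has an explicit complement. Put $\varphi_j=\frac1q\,\partial F/\partial x_j$, so that $\sum_jx_j\varphi_j=F$ by Euler's formula, and let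
\[
\Pi=\Big(\frac{x_i\varphi_j}{F}\Big)_{0\le i,j\le d},\qquad g_a=1+(a-1)\Pi,\qquad r_a=g_ae_0,\qquad e_0=(1,0,\dots,0).
\]
The entries of $\Pi$ have degree $0$, so they lie in $A_F$. Euler's formula gives $(\Pi^2)_{ij}=\sum_lx_i\varphi_lx_l\varphi_j/F^2=\Pi_{ij}$. At a geometric point $x$ the matrix $\Pi_x$ has all its columns on the line $x$ and fixes the vector $(x_0,\dots,x_d)$, so it is a projection onto that line. Thus $g_a$ scales the tautological line by $a$ and fixes a complement; also $g_1=1$ and $g_ag_b=1+(ab-1)\Pi=g_{ab}$.

\begin{lemma}\label{lem:r}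
\begin{enumerate}
\item[(a)] If $R$ is an $A_F$-algebra and $a_0\in R^*$, then $g_{a_0}\in GL_{d+1}(R)$, the vector $r_{a_0}$ is unimodular, and $R^{d+1}/Rr_{a_0}\cong R^d$.
\item[(b)] Let $f\colon X_F\times\mathbb A^1\to\mathbb A^{d+1}$ be the morphism $f(x,a)=r_a(x)$. Then $f$ is \'etale at $z$, the scheme $f^{-1}(0)$ is the reduced point $z$, and $f(x,1)=e_0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The inverse of $g_{a_0}$ is $g_{a_0^{-1}}$, and $g_{a_0}$ induces $R^{d+1}/Re_0\cong R^{d+1}/Rr_{a_0}$.

(b) At a geometric point with $a\ne0$ the matrix $g_a$ is invertible, so $f\ne0$. If $a=0$, then $f=(1-\Pi_x)e_0$ vanishes if and only if $e_0$ lies on the line $x$, that is, $x=y_0$. So $f^{-1}(0)$ is supported at $z$. Normalize $x_0=1$, so that $x_i=u_i$. By Euler's formula $\varphi_0/F=1-\sum_{i\ge1}u_i\varphi_i/F$, and hence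
\[
f_i=(a-1)\,u_i\,\frac{\varphi_0}F\quad(i\ge1),\qquad f_0=1+(a-1)\frac{\varphi_0}F=a-(a-1)\sum_{i\ge1}\frac{u_i\varphi_i}F .
\]
At $z$ we have $u_i=0$, $a=0$ and $\varphi_0/F=1$. Therefore $\partial f_i/\partial u_j=-\delta_{ij}$ and $\partial f_i/\partial a=0$ for $i,j\ge1$, and $\partial f_0/\partial a=1$. The Jacobian matrix is block triangular with invertible diagonal blocks, so $f$ is \'etale at $z$ and the fiber is reduced there.
\end{proof}

The two families have the same shape. Each starts, at $a=1$, in the orbit of the base vector, and each has a single simple zero, at $z$. The members of the second family lie in the orbit of the base vector by construction. We shall see that a suitable member of the first family does not, and that the second family exhausts the isomorphism classes of quotients $A^{d+1}/Av$.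

\section{An example over the real projective space}\label{sec:real}

\subsection*{The ring}
Take $k_0=\mathbb R$, $d=4$ and $F=N=x_0^2+\dots+x_4^2$, so $q=2$. Write $A_0=A_N$. Since $N$ has no real zero, $X_N(\mathbb R)=\mathbb{RP}^4$, and elements of $A_0$ are continuous functions on $\mathbb{RP}^4$. We want modules to be governed by the topology of the real points, so we remove all other closed points. Let
\[
S=\{f\in A_0: f(x)\ne0\text{ for all }x\in\mathbb{RP}^4\},\qquad A=S^{-1}A_0,
\]
a Noetherian domain. Let $L$ be the localization at $S$ of the module of sections of $\mathcal O(1)$. Since $N$ trivializes $\mathcal O(2)$, we have $L\otimes L\cong A$ and $L^{-1}\cong L$. Put $P=L\oplus L\oplus A^2$; then $\wedge^4P\cong L^{\otimes2}\cong A$.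

\begin{lemma}\label{lem:max}
The maximal ideals of $A$ are the ideals $\mathfrak m_x=\{f\in A:f(x)=0\}$, $x\in\mathbb{RP}^4$. The ring $A$ is regular of dimension $4$.
\end{lemma}

\begin{proof}
If an ideal of $A_0$ has generators $f_1,\dots,f_r$ without common zero in $\mathbb{RP}^4$, it contains $\sum f_i^2\in S$. So every prime of $A_0$ disjoint from $S$ is contained in the maximal ideal of a real point, and these maximal ideals are disjoint from $S$. This gives the first claim. The ring $A_{\mathfrak m_x}$ is the local ring of $\mathbb P^4_{\mathbb R}$ at $x$, which is regular of dimension $4$.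
\end{proof}

In particular, an element of a projective $A$-module is unimodular if and only if it vanishes at no point of $\mathbb{RP}^4$.

Let $\mathcal C$ be the ring of continuous real functions on $\mathbb{RP}^4$. Recall that taking continuous sections is an equivalence from real vector bundles on $\mathbb{RP}^4$ to finitely generated projective $\mathcal C$-modules. For a projective $A$-module $M$ let $M^{\mathrm{top}}$ be the bundle with module of sections $M\otimes_A\mathcal C$; its fiber at $x$ is $M/\mathfrak m_xM$. An element of $L$ is a function on $\mathbb R^5\setminus0$ that is homogeneous of degree $1$, and its value at a line $\ell\in\mathbb{RP}^4$ is its restriction to $\ell$, a linear form. So $\lambda=L^{\mathrm{top}}$ is the dual of the tautological line bundle.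

\begin{lemma}\label{lem:top}
If $M,M'$ are projective $A$-modules and $M^{\mathrm{top}}\cong M'^{\mathrm{top}}$, then $M\cong M'$.
\end{lemma}

\begin{proof}
Since $M$ is finitely generated and projective, $\operatorname{Hom}_A(M,M')\otimes_A\mathcal C=\operatorname{Hom}(M^{\mathrm{top}},M'^{\mathrm{top}})$. So a bundle isomorphism has the form $\phi=\sum f_i\phi_i$ with $\phi_i\in\operatorname{Hom}_A(M,M')$ and $f_i\in\mathcal C$. The functions $x_ix_j/N$ are the entries of the orthogonal projection onto the line $x$, so they separate points, and the image of $A$ is dense in $\mathcal C$ by the Stone--Weierstrass theorem. By compactness, every bundle map that is uniformly close enough to $\phi$ is bijective on all fibers. Replacing $f_i$ by close elements $a_i\in A$, we obtain $\phi'=\sum a_i\phi_i\in\operatorname{Hom}_A(M,M')$ that is bijective modulo each $\mathfrak m_x$, hence modulo each maximal ideal by Lemma~\ref{lem:max}. By Nakayama's lemma $\phi'$ is onto. It splits because $M'$ is projective, so its kernel is projective of rank $0$, hence zero.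
\end{proof}

\subsection*{The free module}
For $F=N$ we have $\varphi_j=x_j$, so $\Pi_x$ is the orthogonal projection onto the line $x$, and $g_{-1}=1-2\Pi$ is the reflection in the hyperplane $x^\perp$. The vector $r=r_{-1}$ is a map $\mathbb{RP}^4\to S^4$.

\begin{proposition}\label{prop:realfree}
$A^4$ is cancellative.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:orbit}(b) we must show that $Q=A^5/Av$ is free for each unimodular $v\in A^5$. Put $\bar v=v/|v|\colon\mathbb{RP}^4\to S^4$. The fiber of $Q^{\mathrm{top}}$ at $x$ is $\mathbb R^5/\mathbb Rv(x)\cong\bar v(x)^\perp$, so $Q^{\mathrm{top}}\cong\bar v^*TS^4$, and this bundle depends only on the homotopy class of $\bar v$.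

Hopf's theorem says that for a CW complex $B$ of dimension $n$, pulling back a generator of $H^n(S^n;\mathbb Z)$ gives a bijection $[B,S^n]\to H^n(B;\mathbb Z)$. Here $H^4(\mathbb{RP}^4;\mathbb Z)=\mathbb Z/2$, and reduction modulo $2$ maps it isomorphically to $H^4(\mathbb{RP}^4;\mathbb F_2)$: the kernel of the reduction is $2H^4(\mathbb{RP}^4;\mathbb Z)=0$, and both groups have order $2$. So there are two homotopy classes, distinguished by the degree modulo $2$, which for a smooth map is the parity of the number of preimages of a regular value.

The map $r$ has odd degree. Indeed $r(x)=-e_0$ if and only if $\Pi_xe_0=e_0$, that is, $x=y_0$. In the chart, with $u=(0,u_1,\dots,u_4)\perp e_0$,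
\[
r([e_0+u])=e_0-\frac{2(e_0+u)}{1+|u|^2}=-e_0-2u+O(|u|^2),
\]
so $-e_0$ is a regular value with one preimage. Hence $\bar v$ is homotopic to a constant map or to $r$. In the first case $Q^{\mathrm{top}}$ is trivial. In the second case $Q^{\mathrm{top}}\cong(A^5/Ar)^{\mathrm{top}}$, which is trivial by Lemma~\ref{lem:r}(a). By Lemma~\ref{lem:top}, $Q\cong A^4$.
\end{proof}

\subsection*{The module $P$}
We recall what is needed about Stiefel--Whitney classes; all cohomology now has coefficients in $\mathbb F_2$. A real vector bundle $W$ of rank $n$ on $B$ has a total class $w(W)=1+w_1+\dots+w_n$, natural under pullback and multiplicative on direct sums, and $w_1(W)=0$ if and only if $\wedge^nW$ is trivial. The Thom class $\mathfrak t\in H^n(W,W\setminus0)$ restricts to the generator on each fiber pair $(\mathbb R^n,\mathbb R^n\setminus0)$, and $w_n(W)$ is the pullback, along any section, of the image of $\mathfrak t$ in $H^n(W)$. The Steenrod squares satisfy $Sq^0=1$, $Sq^i\omega=\omega^2$ for $i=\deg \omega$, $Sq^i\omega=0$ for $i>\deg \omega$, and the Cartan formula $Sq^n(\omega\omega')=\sum_{i+j=n}Sq^i\omega\cdot Sq^j\omega'$.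 Wu's formulas express $Sq^iw_j$ through the classes $w_l$; we use
\begin{equation}\label{eq:wu}
Sq^1w_2=w_1w_2+w_3,\qquad Sq^2w_3=w_2w_3+w_1w_4+w_5 .
\end{equation}
So, for an orientable bundle, $w_2$ determines $w_3$ and $w_5$.

\begin{lemma}\label{lem:zero}
Let $W$ be a real vector bundle of rank $n\ge2$ on a closed connected $n$-manifold $B$, and let $\sigma$ be a continuous section with exactly one zero $b$. Suppose that in a chart around $b$ and a trivialization of $W$ near $b$ the section $\sigma$ is a smooth map to $\mathbb R^n$ with invertible derivative at $b$. Then $w_n(W)\ne0$.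
\end{lemma}

\begin{proof}
The section is a map of pairs $(B,B\setminus b)\to(W,W\setminus0)$, and $w_n(W)$ is the image of $\sigma^*\mathfrak t$ under $H^n(B,B\setminus b)\to H^n(B)$. By the inverse function theorem $\sigma$ maps a neighborhood of $b$ homeomorphically onto a neighborhood of $0\in\mathbb R^n$, so by excision $\sigma^*\mathfrak t$ generates $H^n(B,B\setminus b)=\mathbb F_2$. Since $B\setminus b$ is a connected noncompact $n$-manifold, $H^n(B\setminus b)=0$. So $H^n(B,B\setminus b)\to H^n(B)=\mathbb F_2$ is onto, hence bijective.
\end{proof}

\begin{proposition}\label{prop:realP}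
$P$ is not cancellative.
\end{proposition}

\begin{proof}
Let $V=P\oplus A$. Identify $\mathcal O(-1)$ with $\mathcal O(1)$ by multiplication by $N$. Then \eqref{eq:s} with $a=-1$ becomes
\[
s=\Big(x_1,\ x_2,\ \frac{x_3x_0}N,\ \frac{x_4x_0}N\Big)\in P,\qquad \beta=\frac{x_0^2}N,\qquad v=v_{-1}=(s,\,1-2\beta)\in V .
\]
The zeros of $s$ in $\mathbb{RP}^4$ are $y_0$, where $\beta=1$, and the line $\{x_0=x_1=x_2=0\}$, where $\beta=0$. So $v$ vanishes nowhere and is unimodular. By Lemma~\ref{lem:orbit} it suffices to show that no $g\in\operatorname{Aut}(V)$ satisfies $g(e)=v$.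

Suppose that $g(e)=v$. The determinant of $g$ is a unit of $A$, so it has constant sign on the connected space $\mathbb{RP}^4$. The automorphism that is $-1$ on one free summand of $P$ and the identity on the other summands of $V$ fixes $e$ and has determinant $-1$. Composing $g$ with it on the right if necessary, we may assume $\det g>0$.

Let $W=V^{\mathrm{top}}\times[0,1]\big/\big((\nu,0)\sim(g\nu,1)\big)$. This is a vector bundle of rank $5$ on the closed connected $5$-manifold $B=\mathbb{RP}^4\times S^1$. Its determinant is obtained from the trivial line bundle $\wedge^5V^{\mathrm{top}}$ by gluing with the positive function $\det g$, so it is trivial and $w_1(W)=0$. We compute $w_5(W)$ in two ways.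

\emph{Counting zeros.} The straight path $\sigma_t=(1-t)e+tv=(ts,\,1-2t\beta)$ has $\sigma_1=g\sigma_0$, so it defines a continuous section $\sigma$ of $W$. A zero needs $t\neq0$, hence $s=0$. On the line $\{x_0=x_1=x_2=0\}$ the last component is $1$, and at $y_0$ it is $1-2t$. So the only zero is $b=(y_0,\frac12)$. In the chart,
\[
\sigma(u,t)=\big(tu_1,\ tu_2,\ t\beta u_3,\ t\beta u_4,\ 1-2t\beta\big),\qquad \beta=(1+|u|^2)^{-1},
\]
with derivative $\operatorname{diag}(\frac12,\frac12,\frac12,\frac12,-2)$ at $(0,\frac12)$. By Lemma~\ref{lem:zero}, $w_5(W)\ne0$.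

\emph{Using Wu's formulas.} We have $H^*(B)=\mathbb F_2[h,\theta]/(h^5,\theta^2)$, where $h=w_1(\lambda)$ and $\theta$ generate $H^1(\mathbb{RP}^4)$ and $H^1(S^1)$. The restriction of $W$ to a slice $\mathbb{RP}^4\times\{t\}$ is $V^{\mathrm{top}}$, the sum of $\lambda\oplus\lambda$ and a trivial bundle, with total class $(1+h)^2=1+h^2$. Since $H^2(B)$ has basis $h^2,\theta h$, we get $w_2(W)=h^2+\alpha\theta h$ for some $\alpha\in\mathbb F_2$. The Cartan formula gives $Sq^1h^2=2h^3=0$, $Sq^1(\theta h)=\theta^2h+\theta h^2=\theta h^2$ and $Sq^2(\theta h^2)=\theta h^4+\theta^2Sq^1h^2=\theta h^4$. With $w_1=0$, \eqref{eq:wu} yields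
\[
w_3=Sq^1w_2=\alpha\theta h^2,\qquad w_5=Sq^2w_3+w_2w_3=\alpha\theta h^4+\alpha\theta h^4=0 .
\]
This contradicts the count of zeros.
\end{proof}

Lemma~\ref{lem:max} and Propositions~\ref{prop:realfree} and~\ref{prop:realP} prove Theorem~\ref{thm:real}.

\begin{remark}\label{rem:real}
The term $h^2=w_2(V^{\mathrm{top}})$ decides the outcome. If $V^{\mathrm{top}}$ is trivial, the same computation gives $w_2=\alpha\theta h$, $w_2w_3=0$ and $w_5=\alpha\theta h^4$, which leaves room for one simple zero; and the straight path $e_0-2t\Pi_xe_0=r_{1-2t}(x)$ from $e_0$ to $r=g_{-1}e_0$ has exactly one, by Lemma~\ref{lem:r}(b). In dimension $2$, for $\lambda\oplus\lambda\oplus\mathbb R$ on $\mathbb{RP}^2$, the top class is $w_3=\alpha\theta h^2$ and no contradiction arises.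
\end{remark}

\section{The algebraic examples: $P$ is not cancellative}\label{sec:P}

Fix $d\ge3$. We replace Stiefel--Whitney classes by Chern classes in Chow groups and the circle by a projective curve $C$. Two features of the real example have to be recreated. First, the class of a point must survive on the affine variety $X_F\times C$; over $\mathbb R$ it survives modulo $2$ because $N$ has no real zero. Second, we need a value of $a$ that is separated from $1$ by the zero of the family $v_a$; over $\mathbb R$ this was $a=-1$. For the first we take a form $F$ all of whose zeros have degree divisible by $3$. For the second we take a transcendental element $a=\tau$ and use a valuation at which $\tau$ vanishes. The computation below produces integers divisible by $6$. We work with the prime $3$ because Section~\ref{sec:free} needs a ground field without quadratic extensions.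

\subsection*{The construction}
A pro-$3$-Sylow subgroup of a profinite group $G$ is a closed subgroup whose image in every finite quotient $G/G''$ ($G''$ open and normal) is a $3$-Sylow subgroup. Such subgroups exist.

\begin{lemma}\label{lem:sylow}
Let $\kappa$ be a field of characteristic $0$ and $\kappa'$ the fixed field of a pro-$3$-Sylow subgroup $H$ of its absolute Galois group $G$. Every finite extension of $\kappa'$ has degree a power of $3$, and every finite subextension of $\kappa'/\kappa$ has degree prime to $3$.
\end{lemma}

\begin{proof}
A finite extension of $\kappa'$ corresponds to an open subgroup of the pro-$3$ group $H$, whose index is a power of $3$. A finite subextension corresponds to an open subgroup $G'\supseteq H$ of $G$. Choose an open normal subgroup $G''\subseteq G'$ of $G$. Then $G'/G''$ contains a $3$-Sylow subgroup of $G/G''$, so $[G:G']$ is prime to $3$.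
\end{proof}

Let $k_1$ be the field that Lemma~\ref{lem:sylow} attaches to $\mathbb Q$. Choose $m$ with $q=3^m\ge d+1$. The Galois group of $\mathbb Q(\zeta_{3^{m+1}})/\mathbb Q$ is cyclic of order $2q$; let $E_0$ be the subfield of degree $q$. The degree of $E_0\cap k_1$ over $\mathbb Q$ divides $q$ and is prime to $3$, so $E_0\cap k_1=\mathbb Q$, and $E=E_0k_1$ is Galois of degree $q$ over $k_1$. Choose $\omega_0=1,\omega_1,\dots,\omega_d\in E$ linearly independent over $k_1$ and put
\[
F=N_{E/k_1}(\omega_0x_0+\dots+\omega_dx_d)\in k_1[x_0,\dots,x_d].
\]
This is a form of degree $q$ with $F(1,0,\dots,0)=1$, and it has no nontrivial zero in $k_1$ because the norm of a nonzero element is nonzero. We use the notation of Section~\ref{sec:families} with $k_0=k_1$ and write $X_0=X_F$, $A_0=A_F$, $V_0=V_F$, $D_0=\{F=0\}\subset\mathbb P^d_{k_1}$.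

Let $\tau$ be an indeterminate and let $k$ be the field that Lemma~\ref{lem:sylow} attaches to $k_1(\tau)$. Put
\[
A=A_0\otimes_{k_1}k,\qquad X=\operatorname{Spec}A\subset\mathbb P^d_k,\qquad L=\mathcal O(1)|_X,\qquad P=L\oplus L^{-1}\oplus A^{d-2}.
\]
This is again the situation of Section~\ref{sec:families}, with $k_0=k$. So $A$ is a smooth affine $k$-domain of dimension $d$, and $\wedge^dP\cong L\otimes L^{-1}\cong A$. The passage from $k_1(\tau)$ to $k$ is needed only in Section~\ref{sec:free}; here it costs a multiplicity prime to $3$.

\subsection*{The top Chern class of a modification}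
Let $Z$ be a smooth quasi-projective variety over a field. We use the following standard facts. For a closed subscheme $Z'$ the sequence $CH_0(Z')\to CH_0(Z)\to CH_0(Z\setminus Z')\to0$ is exact. For $Z$ projective over $k_1$, sending a closed point $y$ to $[\kappa(y):k_1]$ defines $\deg\colon CH_0(Z)\to\mathbb Z$. The Grothendieck group $K_0(Z)$ of vector bundles equals that of coherent sheaves, and for a smooth closed subvariety $i\colon Z'\to Z$ the sequence $K_0(Z')\xrightarrow{i_*}K_0(Z)\to K_0(Z\setminus Z')\to0$ is exact; restriction to any open subset is onto. The total Chern class is a homomorphism from $K_0(Z)$ to the units of the ring $CH^*(Z)$. The group $K_0(\mathbb P^d)$ is generated by the classes $[\mathcal O(j)]$, $j\in\mathbb Z$.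

In the next two lemmas $C$ is a smooth projective integral curve over $k_1$.

\begin{lemma}\label{lem:degree}
The degree induces a homomorphism $\deg\colon CH_0(X_0\times C)\to\mathbb Z/3$.
\end{lemma}

\begin{proof}
The group $CH_0(X_0\times C)$ is the quotient of $CH_0(\mathbb P^d\times C)$ by the image of $CH_0(D_0\times C)$. A closed point of $D_0$ has degree a power of $3$ by Lemma~\ref{lem:sylow}, and not $1$ because $D_0(k_1)=\emptyset$. A closed point of $D_0\times C$ lies over a closed point of $D_0$, so its degree is divisible by $3$.
\end{proof}

The hypothesis $D_0(k_1)=\emptyset$ cannot be spared: any two rational points of $\mathbb P^d$ are rationally equivalent, so a rational point on $D_0$ would force $[y_0]=0$ in $CH_0(X_0)$.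

The next lemma takes the place of Wu's formulas. We write $V_0$ and $\mathcal O(j)$ also for their pullbacks to $X_0\times C$.

\begin{lemma}\label{lem:chern}
Let $t_0\in C(k_1)$, and let $W$ be a vector bundle on $X_0\times C$ that is isomorphic to $V_0$ on $X_0\times(C\setminus t_0)$. Then $\deg c_{d+1}(W)=0$ in $\mathbb Z/3$.
\end{lemma}

\begin{proof}
The class $[W]-[V_0]$ vanishes on $X_0\times(C\setminus t_0)$, so it lies in the image of $i_*\colon K_0(X_0)\to K_0(X_0\times C)$, where $i$ is the inclusion of $X_0=X_0\times t_0$. The group $K_0(X_0)$ is a quotient of $K_0(\mathbb P^d)$, so it is generated by the $[\mathcal O(j)]$. The sequence $0\to\mathcal O_C(-t_0)\to\mathcal O_C\to\mathcal O_{t_0}\to0$ gives $i_*[\mathcal O(j)]=[\mathcal O(j)]-[\mathcal O(j)\boxtimes\mathcal O_C(-t_0)]$. Hence there are integers $m_j$, almost all zero, with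
\[
[W]=[V_0]+\sum_jm_j\big([\mathcal O(j)]-[\mathcal O(j)\boxtimes\mathcal O_C(-t_0)]\big).
\]
Let $h=c_1(\mathcal O(1))$ and $\theta=[X_0\times t_0]$ in $CH^1(X_0\times C)$. Then $\theta^2=0$, because $\theta$ is pulled back from the curve $C$. Therefore
\[
\frac{1+jh}{1+jh-\theta}=\Big(1-\frac\theta{1+jh}\Big)^{-1}=1+\frac{\theta}{1+jh},
\]
and since $c(V_0)=(1+h)(1-h)=1-h^2$,
\[
c(W)=(1-h^2)\prod_j\Big(1+\frac\theta{1+jh}\Big)^{m_j}=1-h^2+\theta\sum_jm_j\,\frac{1-h^2}{1+jh}.
\]
The term $1-h^2$ has no component in degree $d+1>2$. The coefficient of $h^d$ in $(1-h^2)\sum_n(-jh)^n$ is $(-j)^d-(-j)^{d-2}$. So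
\begin{equation}\label{eq:chern}
c_{d+1}(W)=\Big(\sum_jm_j\,(-j)^{d-2}(j^2-1)\Big)h^d\theta .
\end{equation}
Since $d\ge3$, each $(-j)^{d-2}(j^2-1)$ is divisible by $(j-1)j(j+1)$, hence by $3$.
\end{proof}

\begin{remark}\label{rem:chern}
This is the only place where $d\ge3$ is used against $d=2$: for $d=2$ the coefficient in \eqref{eq:chern} is $j^2-1$, which is $-1$ at $j=0$. If $V_0$ is replaced by the trivial bundle, the coefficient is $(-j)^d$, which is $\pm1$ at $j=1$. In both cases the obstruction disappears, since $h^d\theta=[(y_0,t_0)]$ has degree $1$.
\end{remark}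

\subsection*{Spreading out and gluing}

\begin{proposition}\label{prop:algP}
$P$ is not cancellative.
\end{proposition}

\begin{proof}
Let $V=P\oplus A$. By Lemma~\ref{lem:v} the section $v_a$ has no zero over $A_0[a,a^{-1}]$. Its image $v=v_\tau\in V$ under $a\mapsto\tau\in k^*$ is therefore unimodular. By Lemma~\ref{lem:orbit} it suffices to show that no $g\in\operatorname{Aut}_A(V)$ satisfies $g(e)=v$. Suppose that $g(e)=v$. The automorphism $g$ is defined over the field $k$, while the zero of the family sits at $\tau=0$. We first descend $g$ to the function field of a curve, then find a good point over $\tau=0$.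

\emph{The curve.} We have $\operatorname{End}_A(V)=\operatorname{End}_{A_0}(V_0)\otimes_{k_1}k$, and $k$ is the union of its finite subextensions over $k_1(\tau)$. So $g$ and $g^{-1}$ lie in $\operatorname{End}_{A_0}(V_0)\otimes_{k_1}k'$ for a finite subextension $k'/k_1(\tau)$, and $[k':k_1(\tau)]$ is prime to $3$ by Lemma~\ref{lem:sylow}. Let $C$ be the normal projective curve over $k_1$ with function field $k'$; it is smooth because $k_1$ is perfect. The function $\tau$ is a finite morphism $C\to\mathbb P^1_{k_1}$, and
\[
\sum_{\tau(t)=0}\operatorname{ord}_t(\tau)\,[\kappa(t):k_1]=[k':k_1(\tau)] .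
\]
The right side is prime to $3$, so some term, say for $t=t_0$, is prime to $3$. As $[\kappa(t_0):k_1]$ is a power of $3$, it equals $1$. Thus $t_0\in C(k_1)$, and $\rho=\operatorname{ord}_{t_0}(\tau)$ is prime to $3$.

The field $k'$ is the union of the rings $\mathcal O(U')$ over the nonempty affine open $U'\subset C$. Choose $U'$ such that $g,g^{-1}\in\operatorname{End}_{A_0}(V_0)\otimes_{k_1}\mathcal O(U')$, and shrink it so that $t_0\notin U'$ and $\tau\in\mathcal O(U')^*$. The identities $gg^{-1}=g^{-1}g=1$ and $g(e)=v_\tau$ hold over $X_0\times U'$, because $\mathcal O(U')\to k$ is an injective map of $k_1$-vector spaces. The set $U=U'\cup\{t_0\}$ is open in $C$, and $\tau$ is regular on $U$ with $t_0$ as its only zero.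

\emph{The bundle.} The open sets $X_0\times(C\setminus t_0)$ and $X_0\times U$ cover $X_0\times C$ and meet in $X_0\times U'$. Take $V_0$ on each, and over $X_0\times U'$ identify a section $\nu$ of the first copy with the section $g(\nu)$ of the second. This gives a vector bundle $W$ of rank $d+1$ on the smooth variety $X_0\times C$ of dimension $d+1$. Since $g(e)=v_\tau$, the sections $e$ of the first copy and $v_\tau$ of the second glue to a section $\sigma$ of $W$. The section $e$ has no zero. The section $v_\tau$ is the pullback of $v_a$ along $1\times\tau\colon X_0\times U\to X_0\times\mathbb A^1$, so by Lemma~\ref{lem:v} its zero scheme is defined by $(u_1,\dots,u_d,\tau)$. This is $\{y_0\}\times\operatorname{Spec}(\mathcal O_{C,t_0}/\tau)$, of length $\rho$ and of codimension $d+1$. On a smooth variety, a section whose zero scheme has codimension equal to the rank is a regular section, and the top Chern class is the class of the zero scheme \cite[Prop.~14.1]{Fulton}. So $c_{d+1}(W)=\rho\,[(y_0,t_0)]$ and $\deg c_{d+1}(W)=\rho\ne0$ in $\mathbb Z/3$. This contradicts Lemma~\ref{lem:chern}.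
\end{proof}

\section{The algebraic examples: $A^d$ is cancellative}\label{sec:free}

We keep $k$, $A$, $X$ from Section~\ref{sec:P} and follow the proof of Proposition~\ref{prop:realfree}. A unimodular vector $v\in A^{d+1}$ is a morphism $v\colon X\to Y$, where $Y=\mathbb A^{d+1}_k\setminus0$, pointed by $e_0$, plays the role of the sphere. An analog of Hopf's theorem classifies such morphisms up to $\mathbb A^1$-homotopy by a cohomology group with coefficients in Milnor--Witt $K$-theory. Over our field $k$ this group can be computed with Milnor $K$-theory; it is a quotient of $k^*$, and the vectors $r_a$, $a\in k^*$, realize all of its elements.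

\subsection*{Milnor and Milnor--Witt $K$-theory}
The Milnor $K$-theory $K^M_*(\kappa)$ of a field $\kappa$ is the graded ring generated by symbols $\{u\}$, $u\in\kappa^*$, of degree $1$, with $\{uu'\}=\{u\}+\{u'\}$ and $\{u\}\{1-u\}=0$. It is graded commutative, $K_0^M(\kappa)=\mathbb Z$, $K_1^M(\kappa)=\kappa^*$, and $K^M_n=0$ for $n<0$. A discrete valuation with uniformizer $\varpi$ has a residue map of degree $-1$, given by $\{\varpi,u_2,\dots,u_n\}\mapsto\{\bar u_2,\dots,\bar u_n\}$ and $\{u_1,\dots,u_n\}\mapsto0$ for units $u_i$. Finite field extensions have norm maps. For a smooth $k$-scheme $Z$ the \emph{Gersten complex} has terms $C^i(Z,n)=\bigoplus_xK^M_{n-i}(\kappa(x))$, summed over the points of codimension $i$. The component of the differential from $x$ to a point $y$ of codimension $1$ in $\overline{\{x\}}$ is the sum, over the points $y'$ above $y$ in the normalization of $\overline{\{x\}}$, of the residue at $y'$ followed by the norm from $\kappa(y')$ to $\kappa(y)$. On $K_1^M\to K_0^M$ this takes the divisor of a rational function, so $H^n(C^*(Z,n))=CH^n(Z)$. The groups $H^0(C^*(Z,n))$ form a sheaf $\mathbf K^M_n$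 on smooth $k$-schemes, the unramified Milnor $K$-theory sheaf.

The Milnor--Witt $K$-theory $K^{MW}_*(\kappa)$ is the graded ring generated by symbols $[u]$ of degree $1$ and an element $\eta$ of degree $-1$, with
\[
[u][1-u]=0,\quad[uu']=[u]+[u']+\eta[u][u'],\quad\eta[u]=[u]\eta,\quad\eta(2+\eta[-1])=0 .
\]
Thus $K_n^{MW}(\kappa)$ is generated as a group by the products $\eta^l[u_1]\cdots[u_{l+n}]$, and $K^M_n(\kappa)=K_n^{MW}(\kappa)/\eta K^{MW}_{n+1}(\kappa)$. A standard consequence of the relations is $[u][u]=[u][-1]$, and hence
\begin{equation}\label{eq:square}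
\eta[u^2]=\eta\big(2[u]+\eta[u][-1]\big)=[u]\,\eta(2+\eta[-1])=0 .
\end{equation}
There is an unramified sheaf $\mathbf K^{MW}_n$ with a projection $p\colon\mathbf K_n^{MW}\to\mathbf K^M_n$. The analog of the Gersten complex is the \emph{Rost--Schmid complex}, with terms $\bigoplus_xK^{MW}_{n-i}(\kappa(x);\Lambda_x)$. Here $\Lambda_x$ is a one-dimensional $\kappa(x)$-vector space, and a choice of basis identifies $K_j^{MW}(\kappa;\Lambda)$ with $K^{MW}_j(\kappa)$, compatibly with the projection to $K^M_j(\kappa)$; a change of basis by $u$ multiplies by $1+\eta[u]$, which projects to $1$.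

\subsection*{$\mathbb A^1$-homotopy classes}
A \emph{space} is a simplicial sheaf on smooth $k$-schemes for the Nisnevich topology; a smooth scheme is a space through the functor it represents. For a smooth scheme $Z$ and a space $\mathcal Y$ let $\operatorname{map}(Z,\mathcal Y)$ be the simplicial set of sections over $Z$ of a fibrant model of $\mathcal Y$. A pointed space has homotopy sheaves, the sheafifications of $Z\mapsto\pi_n\operatorname{map}(Z,\mathcal Y)$. A space $\mathcal Y$ is $\mathbb A^1$-local if $\operatorname{map}(Z,\mathcal Y)\to\operatorname{map}(Z\times\mathbb A^1,\mathcal Y)$ is a weak equivalence for all $Z$. Each space $Y$ has an $\mathbb A^1$-fibrant model $Y\to\mathcal Y$, the homotopically universal map to an $\mathbb A^1$-local space. One sets $[Z,Y]_{\mathbb A^1}=\pi_0\operatorname{map}(Z,\mathcal Y)$, with no base point condition, and $\pi_n^{\mathbb A^1}(Y)$ is the $n$-th homotopy sheaf of $\mathcal Y$. For a sheaf of abelian groups $\pi$ the Eilenberg--MacLane space satisfies $\pi_i\operatorname{map}(Z,K(\pi,n))=H^{n-i}_{\mathrm{Nis}}(Z,\pi)$, and Nisnevich cohomology vanishes above the Krull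 dimension of $Z$.

We use the following published results; $k$ is perfect, of characteristic $0$.
\begin{enumerate}
\item[(F1)] (\cite[Thm.~8.1]{Morel}, \cite{AHW}) For $Z$ smooth affine over $k$, sending a vector bundle to its classifying map is a natural bijection from isomorphism classes of vector bundles of rank $n$ on $Z$ to $[Z,BGL_n]_{\mathbb A^1}$.
\item[(F2)] (\cite[Thm.~6.40]{Morel}) $Y$ is $(d-1)$-$\mathbb A^1$-connected and $\pi_d^{\mathbb A^1}(Y)=\mathbf K^{MW}_{d+1}$.
\item[(F3)] (\cite[Ch.~5]{Morel}, \cite{Rost}) On smooth $k$-schemes, the cohomology of $\mathbf K_n^{MW}$ and $\mathbf K^M_n$ is computed by the Rost--Schmid and Gersten complexes, Zariski and Nisnevich cohomology agree, and these groups are homotopy invariant: $H^*(Z)\cong H^*(Z\times\mathbb A^1)$ by pullback. Pullback along a flat morphism is given by flat pullback of Gersten complexes. The projection $p$ induces a map from the Rost--Schmid complex to the Gersten complex.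
\end{enumerate}
We spell out how (F3) is used for $\mathbf K^M_n$. As the open subset of $Z$ varies, the Gersten complexes form a flasque resolution of $\mathbf K^M_n$ on the Zariski site of $Z$.
\begin{enumerate}
\item[(G1)] \emph{Supports.} For $T\subset Z$ closed, $H^*_T(Z,\mathbf K_n^M)$ is computed by the subcomplex of points lying in $T$. The boundary map $\partial\colon H^i(Z\setminus T)\to H^{i+1}_T(Z)$ extends a cocycle by zero and applies the differential. The long exact sequences are natural for pullback along arbitrary morphisms of smooth schemes and for enlarging $T$.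
\item[(G2)] \emph{Flat pullback.} For $f\colon Z'\to Z$ flat and $x'$ a point over $x$ of the same codimension, the component from $x$ to $x'$ is the map induced by $\kappa(x)\subset\kappa(x')$, times the length of the local ring of the fiber at $x'$.
\item[(G3)] \emph{Units.} A unit $u$ on $Z$ gives a map of sheaves $\{u\}\cdot\colon\mathbf K^M_d\to\mathbf K^M_{d+1}$ and so a map $CH^d(Z)=H^d(Z,\mathbf K_d^M)\to H^d(Z,\mathbf K^M_{d+1})$. It satisfies $f^*(\{u\}\cdot\omega)=\{f^*u\}\cdot f^*\omega$ for every morphism $f$ of smooth schemes. Residues anticommute with $\{u\}\cdot$ and norms commute with it, so $(-1)^i\{u\}\cdot$ in degree $i$ is a map of Gersten complexes that computes it. Hence, for $D\subset Z$ integral and closed of codimension $d$, the class $(-1)^d\{u\}\cdot[D]$ is represented by $u|_D\in\kappa(D)^*=K^M_1(\kappa(D))$.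
\end{enumerate}

\subsection*{The invariant of a unimodular vector}

\begin{lemma}\label{lem:hopf}
There is a class $\Xi\in H^d(Y,\mathbf K^{MW}_{d+1})$ such that, for unimodular $v\in A^{d+1}$, the isomorphism class of $A^{d+1}/Av$ depends only on $v^*\Xi\in H^d(X,\mathbf K_{d+1}^{MW})$.
\end{lemma}

\begin{proof}
Let $\mathcal Q$ be the quotient of $\mathcal O_Y^{d+1}$ by the tautological section, a vector bundle of rank $d$ on $Y$. The module $A^{d+1}/Av$ corresponds to $v^*\mathcal Q$, whose classifying map is the composite of $v$ with the classifying map $Y\to BGL_d$ of $\mathcal Q$. By (F1) the isomorphism class of $v^*\mathcal Q$ depends only on $[v]\in[X,Y]_{\mathbb A^1}$.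

Let $\mathcal Y$ be an $\mathbb A^1$-fibrant model of $Y$, let $\pi_n=\pi_n^{\mathbb A^1}(Y)$, and let $\mathcal Y_n$ be the Postnikov stages of $\mathcal Y$ in simplicial Nisnevich sheaves: the homotopy sheaves of $\mathcal Y_n$ are $\pi_i$ for $i\le n$ and trivial for $i>n$. By (F2), $\mathcal Y_d=K(\mathbf K^{MW}_{d+1},d)$, so the map $Y\to\mathcal Y\to\mathcal Y_d$ is a class $\Xi\in H^d(Y,\mathbf K_{d+1}^{MW})$. We show that the higher stages contribute nothing on $X$.

Since $d-1\ge1$, the space $\mathcal Y$ is connected and simply connected, so there are fiber sequences $\mathcal Y_n\to\mathcal Y_{n-1}\to K(\pi_n,n+1)$. Let $n>d$. The simplicial set $\operatorname{map}(X,K(\pi_n,n+1))$ has $\pi_0=H^{n+1}(X,\pi_n)=0$ and $\pi_1=H^n(X,\pi_n)=0$, because $\dim X=d$. In a fiber sequence over a connected and simply connected base, the map from the fiber to the total space is bijective on $\pi_0$ and surjective on $\pi_1$ at every base point. This applies to $\operatorname{map}(X,\mathcal Y_n)\to\operatorname{map}(X,\mathcal Y_{n-1})$. The Postnikov tower converges \cite[\S2.1]{MV}, so $\operatorname{map}(X,\mathcal Y)$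 is the homotopy limit of the $\operatorname{map}(X,\mathcal Y_n)$. In Milnor's sequence, the map from $\pi_0$ of the homotopy limit to $\lim_n\pi_0$ is onto with fibers the sets $\lim^1_n\pi_1$, and these are trivial for towers of surjections. Therefore $[X,Y]_{\mathbb A^1}\to\pi_0\operatorname{map}(X,\mathcal Y_d)=H^d(X,\mathbf K^{MW}_{d+1})$, $[v]\mapsto v^*\Xi$, is bijective.
\end{proof}

Milnor--Witt $K$-theory carries information about quadratic forms, which the vectors $r_a$ are not designed to control. The choice of $k$ removes it. From now on $\mathcal M=\mathbf K^M_{d+1}$.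

\begin{lemma}\label{lem:mw}
The map $p_*\colon H^d(X,\mathbf K^{MW}_{d+1})\to H^d(X,\mathcal M)$ is an isomorphism.
\end{lemma}

\begin{proof}
Both complexes of (F3) end in degree $d=\dim X$. So the source is the cokernel of a map $\bigoplus_xK_2^{MW}(\kappa(x);\Lambda_x)\to\bigoplus_yK_1^{MW}(\kappa(y);\Lambda_y)$, where $x$ runs over the points of codimension $d-1$ and $y$ over the closed points, and the target is the cokernel of the corresponding map for $K^M$. The projection is onto in degree $d-1$. It suffices to show that it is bijective in degree $d$. Let $\kappa=\kappa(y)$, a finite extension of $k$. A quadratic extension of $\kappa$ would be a finite extension of $k$ of even degree, which Lemma~\ref{lem:sylow} excludes. So every $u\in\kappa^*$ is a square, and $\eta[u]=0$ by \eqref{eq:square}. For each generator of $K_2^{MW}(\kappa)$ we get $\eta\cdot\eta^l[u_1]\cdots[u_{l+2}]=\eta^l(\eta[u_1])[u_2]\cdots[u_{l+2}]=0$. Hence $\eta K_2^{MW}(\kappa)=0$ and $K_1^{MW}(\kappa)=K^M_1(\kappa)$.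
\end{proof}

By homotopy invariance $H^i(\mathbb A^{d+1},\mathcal M)=H^i(\operatorname{Spec}k,\mathcal M)=0$ for $i>0$. So the boundary map
\[
\partial\colon H^d(Y,\mathcal M)\to H^{d+1}_{\{0\}}(\mathbb A^{d+1},\mathcal M)=K_0^M(k)=\mathbb Z
\]
is an isomorphism. Let $\xi\in H^d(Y,\mathcal M)$ be the generator with $\partial\xi=1$.

\begin{proposition}\label{prop:xi}
For unimodular $v\in A^{d+1}$, the isomorphism class of $A^{d+1}/Av$ depends only on $v^*\xi\in H^d(X,\mathcal M)$.
\end{proposition}

\begin{proof}
Write $p_*\Xi=n\xi$ with $n\in\mathbb Z$; the value of $n$ does not matter. If $v^*\xi=v'^*\xi$, then $p_*(v^*\Xi)=n\,v^*\xi=n\,v'^*\xi=p_*(v'^*\Xi)$. By Lemma~\ref{lem:mw}, $v^*\Xi=v'^*\Xi$, and Lemma~\ref{lem:hopf} applies.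
\end{proof}

\subsection*{All values of the invariant are taken by the vectors $r_a$}
The group $H^d(X,\mathcal M)$ is a quotient of $C^d(X,d+1)=\bigoplus_y\kappa(y)^*$, the sum over the closed points. Let $\iota\colon k^*\to H^d(X,\mathcal M)$ send $a_0$ to the class of $a_0\in\kappa(y_0)^*$. By (G3), $\iota(a_0)=(-1)^d\{a_0\}\cdot[y_0]$.

\begin{lemma}\label{lem:gen}
The map $\iota$ is onto.
\end{lemma}

\begin{proof}
For a smooth $k$-scheme $Z$ let $G(Z)$ be the cokernel of the Gersten differential $\bigoplus_xK_2^M(\kappa(x))\to\bigoplus_yK^M_1(\kappa(y))$, where $x$ runs over the generic points of integral curves in $Z$ and $y$ over the closed points. If $Z$ has pure dimension $n$, then $G(Z)=H^n(Z,\mathbf K^M_{n+1})$. For $Z'\subset Z$ smooth and closed, sorting points by whether they lie in $Z'$ gives a short exact sequence of two-term complexes, hence an exact sequence $G(Z')\to G(Z)\to G(Z\setminus Z')$. Also, restriction to an open subset is onto, as it is onto on closed points. For $n\ge1$, $G(\mathbb A^n)=H^n(\mathbb A^n,\mathbf K_{n+1}^M)=H^n(\operatorname{Spec}k,\mathbf K^M_{n+1})=0$. Along a flag $\{y_0\}\subset\mathbb P^1\subset\dots\subset\mathbb P^d$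 of linear subspaces, with $\mathbb P^n\setminus\mathbb P^{n-1}\cong\mathbb A^n$, we obtain surjections
\[
k^*=G(\{y_0\})\to G(\mathbb P^1)\to\dots\to G(\mathbb P^d)\to G(X)=H^d(X,\mathcal M),
\]
whose composite is $\iota$.
\end{proof}

\begin{lemma}\label{lem:real}
For every $a_0\in k^*$ we have $r_{a_0}^*\xi=\iota(a_0)$.
\end{lemma}

A single morphism $r_{a_0}\colon X\to Y$ between schemes of dimensions $d$ and $d+1$ is not flat, and its effect on Gersten complexes is hard to see. The whole family $f$ of Lemma~\ref{lem:r}(b) is better: the class $\xi$ is characterized by its boundary at the origin, and over the origin $f$ is \'etale.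

\begin{proof}
Let $Z=X\times\mathbb A^1$ and $f\colon Z\to\mathbb A^{d+1}$, $z=(y_0,0)$ as in Lemma~\ref{lem:r}(b), with $k_0=k$. Since $f^{-1}(0)=z$, the morphism $f$ maps $Z\setminus z$ to $Y$. Let $\gamma'=f^*\xi\in H^d(Z\setminus z,\mathcal M)$ and let $\gamma$ be its restriction to $X\times\mathbb G_m$. The restriction of $\gamma$ to $X\times\{a_0\}$ is $r_{a_0}^*\xi$. We determine $\gamma$ from its boundary along $X\times0$ and its value at $a=1$.

\emph{The boundary of $\gamma$.} Let $Z_1$ be an open neighborhood of $z$ on which $f$ is \'etale. By (G1), $H^{d+1}_z(Z,\mathcal M)=H^{d+1}_z(Z_1,\mathcal M)=K_0^M(k)=\mathbb Z$. The fiber of $f$ at $z$ is reduced, so by (G2) the pullback $f^*\colon H^{d+1}_{\{0\}}(\mathbb A^{d+1},\mathcal M)\to H_z^{d+1}(Z,\mathcal M)$ sends $1$ to $1$. By naturality $\partial\gamma'=f^*\partial\xi=1$. Now enlarge the support from $z$ to $X\times0$. The points of $Z$ of codimension $i+1$ in $X\times0$ are the points of $X$ of codimension $i$, so the subcomplex supported on $X\times0$ is $C^*(X,d)$ shifted by one, and $H^{d+1}_{X\times0}(Z,\mathcal M)=CH^d(X)$. The element $1$ maps to $[y_0]$.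 Hence $\partial\gamma=[y_0]$.

\emph{A class with the same boundary.} Let $\mathrm{pr}\colon X\times\mathbb G_m\to X$ be the projection and $\gamma_0=(-1)^d\{a\}\cdot\mathrm{pr}^*[y_0]$. By (G2), $\mathrm{pr}^*[y_0]=[y_0\times\mathbb G_m]$, so by (G3) $\gamma_0$ is represented by $a\in k(a)^*$ at the generic point of $y_0\times\mathbb G_m$. The divisor of $a$ on $y_0\times\mathbb A^1$ is the point $z$ with multiplicity $1$, so $\partial\gamma_0=[y_0]$ by (G1). For $a_0\in k^*$ let $j\colon X\to X\times\mathbb G_m$ be the inclusion at $a_0$. Since $\mathrm{pr}\circ j=1$, the naturality in (G3) gives $j^*\gamma_0=(-1)^d\{a_0\}\cdot[y_0]=\iota(a_0)$.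

\emph{Comparison.} As $\partial(\gamma-\gamma_0)=0$, the class $\gamma-\gamma_0$ extends to $H^d(Z,\mathcal M)$. By homotopy invariance $\gamma-\gamma_0=\mathrm{pr}^*\delta$ for some $\delta\in H^d(X,\mathcal M)$. Restrict to $X\times\{1\}$. There $f$ is the constant map $e_0$, which factors through $\operatorname{Spec}k$, and $H^d(\operatorname{Spec}k,\mathcal M)=0$; so $\gamma$ restricts to $0$. The class $\gamma_0$ restricts to $\iota(1)=0$. Hence $\delta=0$ and $\gamma=\gamma_0$. Restricting to $X\times\{a_0\}$ gives the lemma.
\end{proof}

\begin{proposition}\label{prop:algfree}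
$A^d$ is cancellative.
\end{proposition}

\begin{proof}
Let $v\in A^{d+1}$ be unimodular. By Lemmas~\ref{lem:gen} and~\ref{lem:real} there is $a_0\in k^*$ with $v^*\xi=\iota(a_0)=r_{a_0}^*\xi$. By Proposition~\ref{prop:xi} and Lemma~\ref{lem:r}(a), $A^{d+1}/Av\cong A^{d+1}/Ar_{a_0}\cong A^d$. Lemma~\ref{lem:orbit}(b) gives the claim.
\end{proof}

Propositions~\ref{prop:algP} and~\ref{prop:algfree} prove Theorem~\ref{thm:main}. The two halves use different properties of the construction. Proposition~\ref{prop:algP} uses that the zeros of $F$ over $k_1$ have degree divisible by $3$ and that $k$ is a union of extensions of $k_1(\tau)$ of degree prime to $3$. Proposition~\ref{prop:algfree} uses no property of $F$ beyond those of Section~\ref{sec:families}, and the special nature of $k$ enters only in Lemma~\ref{lem:mw}, through the absence of finite extensions of even degree.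

\begin{thebibliography}{9}

\bibitem{AHW} Asok, Hoyois and Wendt, \emph{Affine representability results in $\mathbb A^1$-homotopy theory I}, Duke Math. J. 166 (2017).

\bibitem{Fulton} Fulton, \emph{Intersection Theory}.

\bibitem{Keshari} Manoj Kumar Keshari, \emph{Cancellation problem for projective modules over affine algebras}, arXiv:0708.2961 (2007).

\bibitem{Morel} Morel, \emph{$\mathbb A^1$-Algebraic Topology over a Field}, LNM 2052.

\bibitem{MV} Morel and Voevodsky, \emph{$\mathbb A^1$-homotopy theory of schemes}.

\bibitem{Rost} Rost, \emph{Chow groups with coefficients}, Doc. Math. 1 (1996).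

\end{thebibliography}
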